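# Cusp singularities and the lifting of Frobenius

## 1. Every cusp is $F$-liftable, and its ring is a ring of invariant series

Throughout, $k$ is an algebraically closed field of characteristic $p>0$ and $W_2(k)$ is the ring of Witt vectors of length two over $k$.

**Theorem 1.** Every cusp singularity $(P\in X)$ over $k$ is $F$-liftable. That is, there are a flat $W_2(k)$-algebra $\widetilde R$ with $\widetilde R\otimes_{W_2(k)}k\cong\widehat{\mathcal O}_{X,P}$ and a ring endomorphism $\widetilde F$ of $\widetilde R$ whose reduction modulo $p$ is the absolute Frobenius $r\mapsto r^p$.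

This is the statement conjectured in Tatsuro Kawakami and Teppei Takamatsu, "On Frobenius liftability of surface singularities", arXiv:2402.08152 (2024); so the conjecture is true, in every characteristic $p>0$. It follows from an explicit description of the completed local ring.

**Theorem 2.** Let $(P\in X)$ be a cusp with minimal resolution $Y\to X$ and reduced exceptional curve $E=\bigcup_{i\in\mathbb Z/n}E_i$, a cycle in this cyclic order. Put $b_i=2-E\cdot E_i$ and extend $(b_i)$ to an $n$-periodic sequence indexed by $\mathbb Z$. Let $N=\mathbb Z^2$ and $M=\operatorname{Hom}(N,\mathbb Z)$, and define $v_i\in N$ for $i\in\mathbb Z$ by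
$$v_0=(1,0),\qquad v_1=(0,1),\qquad v_{i-1}+v_{i+1}=b_iv_i.\tag{1}$$
Let $S=\{m\in M:\langle m,v_i\rangle\ge0\text{ for all }i\in\mathbb Z\}$, and let $\gamma$ be the automorphism of $M$ with $\langle\gamma m,v_{i+n}\rangle=\langle m,v_i\rangle$ for all $i$. Then there is an isomorphism of $k$-algebras
$$\widehat{\mathcal O}_{X,P}\;\cong\;R_k:=k[[S]]^{\gamma},$$
where $k[[S]]$ is the ring of formal sums $\sum_{m\in S}a_ms_m$ with $s_ms_{m'}=s_{m+m'}$, and $\gamma$ acts by $s_m\mapsto s_{\gamma m}$.

Sections 2–4 unpack these statements. Section 5 deduces Theorem 1 from Theorem 2, and Sections 6–11 prove Theorem 2. Section 12 states and proves some strengthenings (Theorem 3).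

## 2. Flat lifts over $W_2(k)$ and lifts of Frobenius

Since $k$ is perfect, $W_2(k)$ is a local ring with maximal ideal $(p)$, with $p^2=0$, $W_2(k)/p=k$, and with $\{a:pa=0\}=pW_2(k)$. It carries an endomorphism $\sigma$ that reduces to $x\mapsto x^p$ on $k$. The model to keep in mind is $W_2(\mathbb F_p)=\mathbb Z/p^2$ with $\sigma=\mathrm{id}$.

**Flatness.** Let $T$ be a $W_2(k)$-module. From the free resolution $\cdots\xrightarrow{p}W_2(k)\xrightarrow{p}W_2(k)\to k$ we read off $\operatorname{Tor}_1^{W_2(k)}(T,k)=\ker(p|T)/pT$. By the local criterion of flatness (the maximal ideal is nilpotent, so no finiteness of $T$ is needed), $T$ is flat if and only if $\ker(p|T)=pT$. In particular an arbitrary product $\prod W_2(k)$ is flat.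

**Definition ($F$-liftable).** A Noetherian local $k$-algebra $R$, or $\operatorname{Spec}R$, is $F$-liftable if there exist a flat $W_2(k)$-algebra $\widetilde R$ with $\widetilde R\otimes_{W_2(k)}k\cong R$ and a ring endomorphism $\widetilde F$ of $\widetilde R$ reducing to $r\mapsto r^p$ modulo $p$. A normal surface singularity $(P\in X)$ is $F$-liftable if $\widehat{\mathcal O}_{X,P}$ is. So the notion depends only on the singularity up to formal isomorphism.

**Example.** For $R=k[[x,y]]$ take $\widetilde R=W_2(k)[[x,y]]$ and let $\widetilde F$ act by $\sigma$ on coefficients and by $x\mapsto x^p$, $y\mapsto y^p$. For $R=k[[x,y,z]]/(xy-z^2)$ the same substitution works on $W_2(k)[[x,y,z]]/(xy-z^2)$, because $x^py^p-z^{2p}$ is divisible by $xy-z^2$. With more than two terms, the substitution can break the relation. Take $p=2$ and $g=x^2+y^3+z^5$, viewed over $W_2(k)$. Then $x^4+y^6+z^{10}=g^2-2h$ with $h=x^2y^3+x^2z^5+y^3z^5$. For the substitution to preserve $(g)$ we would need $h\in(g)$ modulo $2$. Replacing $x^2$ by $y^3+z^5$ turns $h$ into $y^6+y^3z^5+z^{10}$. This is nonzero in $k[[x,y,z]]/(g)$,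 which is free over $k[[y,z]]$ on $1,x$. So this substitution on this lift fails. (Nothing is said here about other lifts of the same ring.) The moral is that $p$-th power substitutions need a ring with a basis of monomials, and Theorem 2 supplies one.

## 3. Cycles of rational curves and the integers $b_i$

**Definition (cusp).** Following Kollár, *Singularities of the Minimal Model Program*, 3.39.2, a cusp is a normal surface singularity $(P\in X)$ such that the exceptional divisor of its minimal resolution is either a single rational curve with one node, or a cycle of smooth rational curves.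

Here $E$ has only ordinary double points, $E=\bigcup_{i\in\mathbb Z/n}E_i$, with nodes $q_i\in E_i\cap E_{i+1}$. For $n\ge3$ the dual graph is a cycle. For $n=2$ two smooth rational curves meet transversally at two distinct points. For $n=1$, $E$ is a rational curve with one node. It is known (Mehta–Srinivas) that every cusp is $F$-pure; we shall not use this.

Put $d_i=-E\cdot E_i$ and $b_i=d_i+2$. If $n\ge2$, the curve $E_i$ meets the rest of $E$ in two points, so $E\cdot E_i=E_i^2+2$ and $b_i=-E_i^2$. If $n=1$, then $b_0=2-E^2$. We claim:
$$d_i\ge0\ \text{ for all }i,\quad\text{and}\quad d_i>0\ \text{ for some }i.\tag{2}$$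
Indeed the intersection matrix of exceptional curves is negative definite, so $\sum_id_i=-E^2>0$. This proves the second half, and settles $n=1$ completely. For $n\ge2$ each $E_i\cong\mathbb P^1$ has $E_i^2<0$ and is not a $(-1)$-curve, since the resolution is minimal. Hence $E_i^2\le-2$ and $d_i=-E_i^2-2\ge0$.

**Two sets of numerical data.** (i) $n=1$, $E^2=-1$: then $b=(3)$. (ii) $n=2$, $E_0^2=-2$, $E_1^2=-3$: then $b=(2,3)$ and $d=(0,1)$; the intersection matrix $\begin{pmatrix}-2&2\\2&-3\end{pmatrix}$ has determinant $2$ and is negative definite. We follow both below.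

## 4. Integer sequences with $a_{i-1}+a_{i+1}=b_ia_i$

From (1), $\det(v_i,v_{i+1})=\det(v_i,b_iv_i-v_{i-1})=\det(v_{i-1},v_i)$, so all these determinants equal $\det(v_0,v_1)=1$, and each pair $v_i,v_{i+1}$ is a basis of $N$. Let $A$ be the linear map with $Av_0=v_n$, $Av_1=v_{n+1}$; it lies in $SL_2(\mathbb Z)$. Since $(b_i)$ is $n$-periodic, $(Av_i)$ and $(v_{i+n})$ satisfy the same recurrence, so $Av_i=v_{i+n}$ for all $i$. The automorphism $\gamma$ of Theorem 2 is $\gamma m=m\circ A^{-1}$.

It helps to forget $v_i$ and look at values. The map $m\mapsto(a_i)_{i\in\mathbb Z}$, $a_i=\langle m,v_i\rangle$, identifies $M$ with the group of all integer sequences satisfying $a_{i-1}+a_{i+1}=b_ia_i$ (such a sequence is freely determined by $a_0,a_1$). Then $S$ is the monoid of sequences with no negative term, and $\gamma$ is the shift by $n$ places to the right; $\gamma S=S$. A nonzero element of $S$ has all terms positive: if $a_i=0$, then $a_{i-1}+a_{i+1}=0$ forces two consecutive further zeros, and so the whole sequence vanishes.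

**Fact 1 (finiteness).** For each $i$ and $c$,
$$\{m\in S:\langle m,v_i\rangle\le c\}\ \text{ is finite.}\tag{3}$$
For such $m$ we have $0\le\langle m,v_{i+1}\rangle=b_i\langle m,v_i\rangle-\langle m,v_{i-1}\rangle\le b_ic$. So both coordinates of $m$ with respect to the basis $v_i,v_{i+1}$ are bounded.

**Fact 2 (no periodic sequence).**
$$\det(1-A)\ne0.\tag{4}$$
Otherwise there is $0\ne m\in M\otimes\mathbb Q$ with $m\circ A=m$, and $a_i=\langle m,v_i\rangle$ is an $n$-periodic rational solution of the recurrence, not identically $0$. Choose $i$ with $|a_i|$ maximal; after a change of sign, $a_i>0$. Then $2a_i\ge a_{i-1}+a_{i+1}=b_ia_i\ge2a_i$. Hence $b_i=2$ and $a_{i\pm1}=a_i$, which is again maximal. Propagating in both directions, all $b_j=2$, which contradicts (2).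

The same argument, with period $jn$ in place of $n$, shows that $\gamma^jm=m$ with $j\ne0$ forces $m=0$. So the $\gamma$-orbits of nonzero elements are infinite.

**The rings.** For a commutative ring $\Lambda$ let $\Lambda[[S]]$ be the set of formal sums $\sum_{m\in S}a_ms_m$ with $s_ms_{m'}=s_{m+m'}$. If $m=m'+m''$ in $S$, then $\langle m',v_0\rangle\le\langle m,v_0\rangle$; so by (3) each $m$ has finitely many decompositions, and the product is well defined. Let $R_\Lambda=\Lambda[[S]]^\gamma$. Its elements are the functions $S\to\Lambda$ constant on $\gamma$-orbits, so $R_\Lambda\cong\prod_{S/\gamma}\Lambda$ as a $\Lambda$-module.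

**Example $b=(3)$.** Here $v_2=(-1,3)$ and $A=\begin{pmatrix}0&-1\\1&3\end{pmatrix}$, $\det(1-A)=2-\operatorname{tr}A=-1$. One element $u\in S$ is the sequence with $a_0=a_1=1$:
$$\dots,13,5,2,1,1,2,5,13,\dots$$
For $0\neq m\in S$ put $\theta(m)=\sum_{j\in\mathbb Z}s_{\gamma^jm}\in R_\Lambda$. Grouping the pairs of indices $(j,l)$ according to $r=|j-l|$ gives
$$\theta(u)^2=\theta(2u)+2\sum_{r\ge1}\theta(u+\gamma^ru).$$
Modulo $2$ the square of $\theta(u)$ is $\theta(2u)$: for $p=2$ the rule $s_m\mapsto s_{2m}$ already looks like a lift of Frobenius.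

**Example $b=(2,3)$.** Here $v_2=3v_1-v_0=(-1,3)$, $v_3=2v_2-v_1=(-2,5)$, so $A=\begin{pmatrix}-1&-2\\3&5\end{pmatrix}$ and $\det(1-A)=2-4=-2$. The element with $a_0=a_1=1$ is $\dots,3,2,1,1,1,2,3,7,\dots$, where the $1$'s are $a_{-1},a_0,a_1$.

**The excluded data $b=(2)$.** If all $b_i=2$, the solutions are $a_i=\alpha+\beta i$, and those without negative terms are constant. Then $S\cong\mathbb Z_{\ge0}$, $\gamma$ acts trivially on it, and $\Lambda[[S]]^\gamma=\Lambda[[s]]$, the wrong dimension for a surface. This shows what (2) is for.

## 5. The endomorphism $s_m\mapsto s_{pm}$, and how Theorem 2 implies Theorem 1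

Let $\widetilde R=R_{W_2(k)}=W_2(k)[[S]]^\gamma$.

**Step 1: $\widetilde R$ is a flat lift of $R_k$.** As a module, $\widetilde R\cong\prod_{S/\gamma}W_2(k)$, so it is flat by Section 2. Reduction of coefficients is a surjective ring map $\widetilde R\to\prod_{S/\gamma}k=R_k$ with kernel $p\widetilde R$. By Theorem 2, $R_k\cong\widehat{\mathcal O}_{X,P}$.

**Step 2: an endomorphism.** On $W_2(k)[[S]]$ put
$$\widetilde F\Big(\sum a_ms_m\Big)=\sum\sigma(a_m)\,s_{pm}.$$
It is additive and fixes $1$. We check that $\widetilde F(f)\widetilde F(g)=\widetilde F(fg)$ for $f=\sum a_ms_m$, $g=\sum a'_ms_m$. If $m'\in S\cap pM$, then $m'/p\in S$, since dividing nonnegative values by $p$ leaves them nonnegative. So the coefficient of $s_u$ in $\widetilde F(f)\widetilde F(g)$ is a sum over decompositions $u=pm'+pm''$ with $m',m''\in S$. There are none unless $u=pm$ with $m\in S$, and then they correspond to the decompositions $m=m'+m''$ in $S$. The coefficient is therefore $\sum_{m'+m''=m}\sigma(a_{m'})\sigma(a'_{m''})=\sigma\big(\sum a_{m'}a'_{m''}\big)$, as required. Since $\gamma(pm)=p\gamma m$, $\widetilde F$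 commutes with $\gamma$, and so it maps $\widetilde R$ to itself.

**Step 3: it lifts Frobenius.** Modulo $p$, $\widetilde F$ becomes $\sum a_ms_m\mapsto\sum a_m^ps_{pm}$ on $k[[S]]$. This is $f\mapsto f^p$. For finite sums this is additivity of the $p$-th power in characteristic $p$. In general the coefficient of $s_u$ in either expression depends only on the $a_{m'}$ with $\langle m',v_0\rangle\le\langle u,v_0\rangle$. These are finitely many by (3), so we may truncate $f$ to a finite sum. Restricting to $R_k$ finishes the proof of Theorem 1, given Theorem 2. $\square$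

## 6. Why there are no monomials on the resolution itself

It remains to find the $s_m$ in geometry. The natural first attempt is to work on $Y$ near $E$. Near each node there are formal coordinates $x,y$ with $E=\{xy=0\}$, so locally there are monomials, and one hopes to make them fit together around the cycle. A global monomial would be a function near $E$ that vanishes to order $a_i$ along $E_i$ and nowhere else, i.e. a generator of $\mathcal O_Y(-\sum a_iE_i)$ near $E$. Such a generator forces this line bundle to have degree $0$ on every $E_j$:
$$0=\Big(\sum_ia_iE_i\Big)\cdot E_j=a_{j-1}+a_{j+1}-b_ja_j .$$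
(This formula holds for $n=2$, where the same neighbour is counted twice, and for $n=1$, where it reads $aE^2=(2-b)a$.) Here $(a_j)$ is indexed by $\mathbb Z/n$, hence periodic, and Fact 2 gives $a=0$. Equivalently, the intersection form is nondegenerate. So the attempt stops at once: no nontrivial monomial exists around the cycle.

The same computation shows the way out. The equation $a_{j-1}+a_{j+1}=b_ja_j$ has a rank two group of solutions, namely $M$, as soon as periodicity is dropped. Dropping periodicity means replacing the cycle by the infinite chain that covers it, with deck transformation $\gamma$. Two things must then be done: take $\gamma$-invariants to come back to $\widehat{\mathcal O}_{X,P}$, and choose the monomials so that $\gamma$ permutes them exactly, not merely up to units. The second is the heart of the proof (Section 10).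

## 7. Unrolling the cycle

After shrinking, $X$ is affine and regular outside $P$. Let $f:Y\to X$ be the minimal resolution, $\mathcal I\subset\mathcal O_Y$ the ideal of $E$, and $Y_r=V(\mathcal I^{r+1})$, so $Y_0=E$.

**Step 1: from the singularity to neighbourhoods of $E$.** Since $X$ is normal, $f_*\mathcal O_Y=\mathcal O_X$. The ideals $\mathcal I$ and $\mathfrak m_P\mathcal O_Y$ have the same radical, so their powers are cofinal, and the theorem on formal functions reads
$$\widehat{\mathcal O}_{X,P}=\varprojlim_rH^0(Y_r,\mathcal O).\tag{5}$$

**Step 2: the infinite chain over $E$.** The purpose is an étale cover $\pi:\widetilde E\to E$ with group $\mathbb Z$. Let $\widetilde E=\bigcup_{i\in\mathbb Z}\widetilde E_i$, where $\widetilde E_i\cong\mathbb P^1$ is the normalization of $E_{i\bmod n}$, and $\widetilde E_i,\widetilde E_{i+1}$ are glued to an ordinary node $\tilde q_i$ at the two points that are the two branches of $E$ at $q_{i\bmod n}$. For $n=1,2$ we label the two marked points of each component so that one lies on each side. Thus the nodes on $\widetilde E_i$ are $\tilde q_{i-1}$ and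 $\tilde q_i$.

The scheme $\widetilde E$ is locally of finite type over $k$. The complements $U_s$ of $\bigcup_{|i|>s}\widetilde E_i$, i.e. finite chains minus the two end points, are separated open subschemes that increase to $\widetilde E$. So $\widetilde E\times\widetilde E$ is covered by the $U_s\times U_s$, and $\widetilde E$ is separated.

Near a node, functions on $E$, and likewise on $\widetilde E$, are pairs of functions on the two branches with equal values. Hence the normalization maps $\widetilde E_i\to E$ glue to a morphism $\pi:\widetilde E\to E$ that induces isomorphisms on completed local rings at closed points. So $\pi$ is étale, and it is surjective. The shift $\gamma:\widetilde E_i\to\widetilde E_{i+n}$ acts over $E$. The fibre over a smooth point of $E_i$ has one point on each $\widetilde E_{i+jn}$, and the fibre over $q_i$ is $\{\tilde q_{i+jn}\}$. So $\gamma^{\mathbb Z}$ acts simply transitively on fibres over closed points.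

Consider $\mathrm{pr}_1:\widetilde E\times_E\widetilde E\to\widetilde E$, which is separated and étale. The graph of each $\gamma^j$ is a section of it, hence open and closed. Two different graphs share no closed point, so they are disjoint. Every closed point $(a,a')$ has $a'=\gamma^ja$ for some $j$, so the graphs cover all closed points, hence everything. Therefore $\widetilde E\times_E\widetilde E=\coprod_{j\in\mathbb Z}\widetilde E$.

**Step 3: the chain over each $Y_r$.** By topological invariance of étale morphisms (EGA IV 18.1.2), base change along $E\hookrightarrow Y_r$ is an equivalence from étale $Y_r$-schemes to étale $E$-schemes, and no quasi-compactness is required. So $\pi$ extends uniquely to étale surjective maps $\widetilde X_r\to Y_r$ with compatible $\gamma$-actions, with $\widetilde X_r=\widetilde X_{r+1}\times_{Y_{r+1}}Y_r$, and with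
$$\widetilde X_r\times_{Y_r}\widetilde X_r=\coprod_{j\in\mathbb Z}\widetilde X_r,$$
the second projection being $\gamma^j$ on the $j$-th piece. A function on $Y_r$ is the same as a function on $\widetilde X_r$ whose two pullbacks to $\widetilde X_r\times_{Y_r}\widetilde X_r$ agree (étale descent), i.e. a function $h$ with $h=h\circ\gamma^j$ for all $j$. So $H^0(Y_r,\mathcal O)=H^0(\widetilde X_r,\mathcal O)^\gamma$.

**Step 4: pass to the limit.** Let $\widetilde{\mathfrak X}=\varinjlim\widetilde X_r$. This is a locally Noetherian formal scheme with underlying space $\widetilde E$ and structure sheaf $\varprojlim\mathcal O_{\widetilde X_r}$. Concretely, over an affine open of $\widetilde E$ it is $\operatorname{Spf}B$ with $B$ Noetherian and $I$-adically complete, where $I$ is the ideal pulled back from $\mathcal I$ and $\mathcal O_{\widetilde{\mathfrak X}}/I^{r+1}=\mathcal O_{\widetilde X_r}$. Every invertible sheaf $\mathcal F$ on $\widetilde{\mathfrak X}$ is locally $\mathcal O_{\widetilde{\mathfrak X}}$, so $\mathcal F=\varprojlim\mathcal F/I^{r+1}\mathcal F$ and $H^0(\widetilde{\mathfrak X},\mathcal F)=\varprojlim H^0(\widetilde E,\mathcal F/I^{r+1}\mathcal F)$.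 Inverse limits commute with invariants, so (5) becomes
$$\widehat{\mathcal O}_{X,P}=H^0(\widetilde{\mathfrak X},\mathcal O)^\gamma.\tag{6}$$

**A local picture.** If near a node $\widetilde{\mathfrak X}$ were the completion of $\mathbb A^2$ along $xy=0$, its functions would be $\varprojlim_rk[x,y]/(xy)^r$. The series $\sum_rx^{r^2}y^r$ lies in this ring, because for each $r$ only finitely many of its monomials $x^ay^b$ have $\min(a,b)<r$. The series $\sum_rx^r$ does not. Section 11 shows that this picture is correct on suitable opens.

## 8. The fractional ideals $L_m$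

**Step 1: the ideal $J_i$ of $\widetilde E_i$ is invertible.** Let $J_i\subset\mathcal O_{\widetilde{\mathfrak X}}$ be the ideal of functions vanishing on $\widetilde E_i$. Let $\tilde q$ be a closed point, in an affine open $\operatorname{Spf}B$, with maximal ideal $\mathfrak n\subset B$. Each $B/\mathfrak n^s$ is a quotient of $B/I^s$, and $\widetilde X_{s-1}\to Y_{s-1}$ is étale with trivial residue field extension. So $\varprojlim B/\mathfrak n^s$ is the completed local ring of $Y$ at $\pi(\tilde q)$, i.e. $k[[x,y]]$. Since $E$ has an ordinary double point at each node, the coordinates at $\tilde q_i$ can be chosen so that the completed ideals are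
$$I=(xy),\qquad J_i=(x),\qquad J_{i+1}=(y),\qquad J_j=(1)\ \text{ for }j\ne i,i+1.$$
At a point of $\widetilde E_i$ that is not a node, we may take $I=J_i=(x)$, and the other $J_j$ are $(1)$. Since $B$ is $I$-adically complete, every maximal ideal of $B$ contains $I$, so the maximal ideals are exactly the closed points just treated. A finitely generated module over a Noetherian local ring is free if its completion is. So $J_i$ and $I$ are locally generated by one element, a nonzerodivisor, by faithful flatness of completion. Ideals can be compared after completion, so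
$$I=\prod_iJ_i,$$
a product that is locally finite because $J_i=\mathcal O$ off $\widetilde E_i$.

**Step 2: degrees.** The bundle $I|_{\widetilde E_i}$ is the pullback of $\mathcal O_Y(-E)$ to the normalization of $E_i$; its degree is $-E\cdot E_i=d_i=b_i-2$. At $\tilde q_i$ the generator $y$ of $J_{i+1}$ restricts to a coordinate on $\widetilde E_i=\{x=0\}$. So $J_{i+1}|_{\widetilde E_i}=\mathcal O(-\tilde q_i)$ and likewise $J_{i-1}|_{\widetilde E_i}=\mathcal O(-\tilde q_{i-1})$, while $J_j|_{\widetilde E_i}=\mathcal O$ for $|j-i|\ge2$. From $I=\prod J_j$ we get $\deg J_i|_{\widetilde E_i}=d_i+1+1=b_i$.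

**Step 3: monomial line bundles.** Let $\mathcal K=\bigcup_rI^{-r}$. On a small open $\operatorname{Spf}B$ with $I=(h)$, it is given by $B[1/h]$. Locally $h$ is a product of generators of the $J_i$, so these are units of $\mathcal K$ and $J_i^a\subset\mathcal K$ makes sense for all $a\in\mathbb Z$. For $m\in M$ put
$$L_m=\prod_iJ_i^{\langle m,v_i\rangle}\subset\mathcal K,$$
locally a finite product of invertible fractional ideals. Multiplication in the commutative ring $\mathcal K$ gives $L_m\cdot L_{m'}=L_{m+m'}$ and $L_m\otimes L_{m'}\cong L_{m+m'}$. If $\langle m,v_i\rangle\ge0$ for all $\widetilde E_i$ that meet an open $V$, then $L_m|_V$ is an ideal of $\mathcal O_V$, and its sections are functions. By Step 2 and (1),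
$$\deg L_m|_{\widetilde E_i}=b_i\langle m,v_i\rangle-\langle m,v_{i-1}\rangle-\langle m,v_{i+1}\rangle=0.\tag{7}$$
This is what the recurrence (1) was made for.

Write $\gamma_*h=h\circ\gamma^{-1}$ on functions and on $\mathcal K$. Then $\gamma_*J_i=J_{i+n}$, and since $\langle m,v_i\rangle=\langle\gamma m,v_{i+n}\rangle$, we get $\gamma_*L_m=L_{\gamma m}$.

## 9. Cohomology on an infinite chain

**Lemma 1.** If $Q$ is a line bundle on $\widetilde E$ with $e_i=\deg Q|_{\widetilde E_i}\ge0$ for all $i$, then $H^1(\widetilde E,Q)=0$.

*Proof.* Let $\nu:\coprod\widetilde E_i\to\widetilde E$ be the normalization, a finite map, and consider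
$$0\to Q\to\nu_*\nu^*Q\to\prod_ik(\tilde q_i)\to0,$$
where the second map takes the difference of the two values at each node. Since $\nu$ is finite, $H^1(\widetilde E,\nu_*\nu^*Q)=\prod_iH^1(\mathbb P^1,\mathcal O(e_i))=0$. So we must show that $\prod_iH^0(\widetilde E_i,Q)\to\prod_ik(\tilde q_i)$ is onto. Let differences be prescribed. Take the zero section on $\widetilde E_0$. For $i=1,2,\dots$ in turn choose a section on $\widetilde E_i$ whose value at $\tilde q_{i-1}$ is dictated by the prescribed difference there. For $i=-1,-2,\dots$ choose a section on $\widetilde E_i$ with the value dictated at $\tilde q_i$. Each choice imposes one value on a section of $\mathcal O(e_i)$ with $e_i\ge0$, which is possible. $\square$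

On a cycle the last step of such a procedure would have to meet a second condition; on a chain it never does. Now $I^r/I^{r+1}=I^{\otimes r}|_{\widetilde E}$ has degrees $rd_i\ge0$ by (2), and twisting by $L_m$ does not change degrees, by (7). Hence for all $r\ge1$ and $m\in M$
$$H^1(\widetilde E,I^r/I^{r+1})=0=H^1\big(\widetilde E,(I^r/I^{r+1})\otimes L_m\big).\tag{8}$$

**Lemma 2.** Let $r\ge1$ and $V_r=\operatorname{Hom}(M,H^0(\widetilde E,I^r/I^{r+1}))$, with $(\gamma\cdot t)(m)=\gamma_*(t(\gamma^{-1}m))$. Then $1-\gamma$ is surjective on $V_r$.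

*Proof.* Put $Q=I^r/I^{r+1}$. Then $V_r=H^0(\widetilde E,N\otimes Q)$, and $\gamma$ moves something supported on $\widetilde E_i$ to something supported on $\widetilde E_{i+n}$. By (2) there is $i_0$ with $d_{i_0}>0$, so $\deg Q|_{\widetilde E_{i_0}}=rd_{i_0}\ge1$. Let $F\in V_r$. We cut $F$ at $\widetilde E_{i_0}$. Since $\deg Q\ge1$ there, we can prescribe two values on $\widetilde E_{i_0}\cong\mathbb P^1$: choose a section of $N\otimes Q$ on $\widetilde E_{i_0}$ with value $0$ at $\tilde q_{i_0-1}$ and value $F(\tilde q_{i_0})$ at $\tilde q_{i_0}$. Together with $F$ on $\widetilde E_i$ for $i>i_0$, and $0$ on $\widetilde E_i$ for $i<i_0$, it forms a section $F_+\in V_r$. Then $F_-=F-F_+$ vanishes on $\widetilde E_i$ for $i>i_0$. The element $\gamma^jF_+$ lives on $\widetilde E_i$ with $i\ge i_0+jn$, and $\gamma^{-j}F_-$ on $\widetilde E_i$ with $i\le i_0-jn$. So the sums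
$$G_+=\sum_{j\ge0}\gamma^jF_+,\qquad G_-=-\sum_{j\ge1}\gamma^{-j}F_-$$
are locally finite and define elements of $V_r$. Telescoping, $(1-\gamma)G_+=F_+$ and $(1-\gamma)G_-=-\sum_{j\ge1}\gamma^{-j}F_-+\sum_{j\ge0}\gamma^{-j}F_-=F_-$. Hence $F=(1-\gamma)(G_++G_-)$. $\square$

The cutting fails for $r=0$: sections of $\mathcal O_{\widetilde E}$ are constants, which cannot be cut. The constant part needs another argument, and Fact 2 will supply it.

## 10. Monomials permuted by the shift

**Proposition 1.** There are generators $s_m\in H^0(\widetilde{\mathfrak X},L_m)$, $m\in M$, with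
$$s_ms_{m'}=s_{m+m'}\qquad\text{and}\qquad\gamma_*s_m=s_{\gamma m}.$$

**Step 1: multiplicative generators, ignoring $\gamma$.** By (7), $L_m|_{\widetilde E}$ is trivial on each component. Choose a trivialization on each $\widetilde E_i$ and rescale them successively along the chain, in both directions from $\widetilde E_0$, so that values agree at nodes. This gives a generator of $L_m|_{\widetilde E}$. From
$$0\to(I^r/I^{r+1})\otimes L_m\to L_m/I^{r+1}L_m\to L_m/I^rL_m\to0$$
and (8), it lifts successively to all $L_m/I^{r+1}L_m$, hence to a section of $L_m$ on $\widetilde{\mathfrak X}$. Locally the lift is $u$ times a generator with $u$ a unit modulo $I$; as rings are $I$-adically complete, $u$ is a unit, so the lift generates $L_m$. Do this for a basis $m_1,m_2$ of $M$ and put $s_{am_1+bm_2}=s_{m_1}^as_{m_2}^b$ in $\mathcal K$.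

**Step 2: the group of units.** The generators are unique up to units, so we must know the units. Let $G=H^0(\widetilde{\mathfrak X},\mathcal O)^*$ and $G_r=1+H^0(\widetilde{\mathfrak X},I^r)$ for $r\ge1$; these are subgroups, by the geometric series. A function on $\widetilde E$ is constant on each $\widetilde E_i\cong\mathbb P^1$, hence constant, so $H^0(\widetilde E,\mathcal O)=k$. Dividing a unit by its constant value we get $G=k^*\times G_1$, compatibly with $\gamma$.

By (8), the maps $H^0(I^r/I^{s+1})\to H^0(I^r/I^s)$ are onto for $s>r\ge1$. So $H^0(\widetilde{\mathfrak X},I^r)=\varprojlim_sH^0(I^r/I^s)$ maps onto each $H^0(I^r/I^s)$, with kernel $H^0(\widetilde{\mathfrak X},I^s)$. Take $s=r+1$. Since $(1+x)(1+y)\equiv1+x+y$ modulo $I^{2r}\subset I^{r+1}$, the rule $1+x\mapsto x$ gives a $\gamma$-equivariant isomorphism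
$$G_r/G_{r+1}\cong H^0(\widetilde E,I^r/I^{r+1}).$$
Moreover $1+x$ and $1+y$ in $G_1$ lie in the same coset of $G_r$ exactly when $x-y\in H^0(\widetilde{\mathfrak X},I^r)$. So $G_1/G_r$ is in bijection with $H^0(I/I^r)$, and passing to the limit $G_1=\varprojlim_rG_1/G_r$. In particular $\bigcap_rG_r=1$.

**Step 3: the obstruction.** Both $\gamma_*s_m$ and $s_{\gamma m}$ generate $L_{\gamma m}$, so there is a unique $c(\gamma m)\in G$ with
$$\gamma_*s_m=c(\gamma m)\,s_{\gamma m}.\tag{9}$$
Since both sides are multiplicative in $m$, $c\in\operatorname{Hom}(M,G)$. Let $\gamma$ act on $\operatorname{Hom}(M,G)$ by $(\gamma\cdot t)(m)=\gamma_*(t(\gamma^{-1}m))$. For $t\in\operatorname{Hom}(M,G)$ put $s'_m=t(m)s_m$, again multiplicative generators. Then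
$$\gamma_*s'_m=\gamma_*(t(m))\,c(\gamma m)\,s_{\gamma m}=(\gamma\cdot t)(\gamma m)\,c(\gamma m)\,t(\gamma m)^{-1}s'_{\gamma m}.$$
So $c$ is replaced by $c\cdot(\gamma\cdot t)\cdot t^{-1}$. We need $t$ with $c=t\cdot(\gamma\cdot t)^{-1}$; in additive language, $c$ must be in the image of $1-\gamma$ on $\operatorname{Hom}(M,G)$.

**Step 4: $1-\gamma$ is onto on the constant part.** We have $\operatorname{Hom}(M,k^*)=N\otimes k^*$, where $v\otimes x$ is $m\mapsto x^{\langle m,v\rangle}$. Since $\gamma_*$ fixes constants, $(\gamma\cdot t)(m)=t(\gamma^{-1}m)=t(m\circ A)$, so $\gamma$ sends $v\otimes x$ to $Av\otimes x$. Let $B$ be the adjugate of $1-A$; then $(1-A)B=d$ with $d=\det(1-A)\ne0$ by (4). As $k$ is algebraically closed, $x\mapsto x^d$ is onto on $k^*$, even if $p\mid d$. So any element of $N\otimes k^*$ is of the form $d\cdot y=(1-A)(By)$. (For $b=(3)$ we found $d=-1$. For $b=(2,3)$ we found $d=-2$, so for $p=2$ the case $p\mid d$ does arise numerically.)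

**Step 5: successive approximation.** On $\operatorname{Hom}(M,G_r/G_{r+1})=V_r$ the map $1-\gamma$ is onto by Lemma 2, and elements of $\operatorname{Hom}(M,G_r/G_{r+1})$ lift to $\operatorname{Hom}(M,G_r)$ because $M$ is free. By Step 4 choose $t_0\in\operatorname{Hom}(M,k^*)$ such that $c\,(\gamma\cdot t_0)\,t_0^{-1}$ has values in $G_1$. If $t_0,\dots,t_{r-1}$ are chosen such that $c\prod_{j<r}(\gamma\cdot t_j)t_j^{-1}$ has values in $G_r$, write its class in $V_r$ as $(1-\gamma)\tau$ and let $t_r\in\operatorname{Hom}(M,G_r)$ lift $\tau$. Then $c\prod_{j\le r}(\gamma\cdot t_j)t_j^{-1}$ has values in $G_{r+1}$. Because $G_1=\varprojlim G_1/G_r$ and $M$ is finitely generated, $t=\prod_jt_j$ converges, and $t\equiv\prod_{j\le r}t_j$ modulo $G_{r+1}$. As $\gamma_*$ preserves $G_{r+1}$, the homomorphism $c\,(\gamma\cdot t)\,t^{-1}$ has values in $G_{r+1}$ for every $r$, hence is trivial. Replacing $s_m$ by $t(m)s_m$ proves Proposition 1. $\square$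

## 11. Functions on the unrolled neighbourhood are $k[[S]]$

Fix $s_m$ as in Proposition 1.

**Step 1: an affine cover.** Let $V_{[i]}=(\widetilde E_i\cup\widetilde E_{i+1})\setminus\{\tilde q_{i-1},\tilde q_{i+1}\}$. It is open, being the complement of all other components, and it is affine: two affine lines meeting in the node $\tilde q_i$. The $V_{[i]}$ cover $\widetilde E$. We have $V_{[i]}\cap V_{[i+1]}=\widetilde E_{i+1}\setminus\{\tilde q_i,\tilde q_{i+1}\}$, and $V_{[i]}\cap V_{[j]}=\emptyset$ for $|i-j|\ge2$.

**Step 2: functions on $V_{[i]}$.** Let $m_x,m_y\in M$ be the elements whose values $(\langle\cdot,v_i\rangle,\langle\cdot,v_{i+1}\rangle)$ are $(1,0)$ and $(0,1)$, and put $x=s_{m_x}$, $y=s_{m_y}$. Only $\widetilde E_i$ and $\widetilde E_{i+1}$ meet $V_{[i]}$. So on $V_{[i]}$ these are functions, $x$ generates $J_i$, $y$ generates $J_{i+1}$, and $I=J_iJ_{i+1}=(xy)$.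

We show that $x$ is a coordinate on the affine line $\widetilde E_{i+1}\setminus\tilde q_{i+1}$. By (1), $\langle m_x,v_{i+2}\rangle=b_{i+1}\cdot0-1=-1$. So near $\widetilde E_{i+1}$ the section $x$ generates $J_iJ_{i+2}^{-1}$. Near $\tilde q_i$ it generates $J_i$, so its restriction to $\widetilde E_{i+1}$ has a simple zero there. Near $\tilde q_{i+1}$, $x^{-1}$ generates $J_{i+2}$, so the restriction of $x$ has a simple pole there. Elsewhere on $\widetilde E_{i+1}$ it is a unit. So $x|_{\widetilde E_{i+1}}$ is a rational function on $\mathbb P^1$ with divisor $\tilde q_i-\tilde q_{i+1}$, i.e. a coordinate on $\widetilde E_{i+1}\setminus\tilde q_{i+1}\cong\mathbb A^1$ vanishing at $\tilde q_i$. In the same way $\langle m_y,v_{i-1}\rangle=b_i\cdot0-1=-1$ shows that $y$ is a coordinate on $\widetilde E_i\setminus\tilde q_{i-1}$ vanishing at $\tilde q_i$. Also $x|_{\widetilde E_i}=0$ and $y|_{\widetilde E_{i+1}}=0$. Functions on $\widetilde E$ over $V_{[i]}$ are pairs of polynomials in $y$ and in $x$ with equal constant term, so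
$$k[x,y]/(xy)\cong\mathcal O_{\widetilde E}(V_{[i]}).$$
For each $r$, both $(xy)^r/(xy)^{r+1}$ and $H^0(V_{[i]},I^r/I^{r+1})$ are free of rank one over this ring on the class of $(xy)^r$. Since $V_{[i]}$ is affine, taking sections of $0\to I^r/I^{r+1}\to\mathcal O/I^{r+1}\to\mathcal O/I^r\to0$ is exact. By induction and the five lemma $k[x,y]/(xy)^r\cong\mathcal O_{\widetilde{\mathfrak X}}(V_{[i]})/I^r$ for all $r$, hence
$$\mathcal O_{\widetilde{\mathfrak X}}(V_{[i]})=\varprojlim_rk[x,y]/(xy)^r.$$
Now $x^ay^b=s_m$ with $m=am_x+bm_y$, for which $\langle m,v_i\rangle=a$ and $\langle m,v_{i+1}\rangle=b$; and $k[x,y]/(xy)^r$ has as basis the monomials with $\min(a,b)<r$. So the functions on $V_{[i]}$ are, uniquely, the $I$-adically convergent series $\sum a_ms_m$ over $m$ with $\langle m,v_i\rangle,\langle m,v_{i+1}\rangle\ge0$, such that for every $r$ only finitely many $m$ with $\min(\langle m,v_i\rangle,\langle m,v_{i+1}\rangle)<r$ have $a_m\ne0$.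

**Step 3: functions on $V_{[i]}\cap V_{[i+1]}$.** Put $z=s_{m_x}$ and $w=s_{m_y}$, with the same $m_x,m_y$. Only $\widetilde E_{i+1}$ meets this open set. So $z$ is an invertible function, and by Step 2 a coordinate on $\widetilde E_{i+1}\setminus\{\tilde q_i,\tilde q_{i+1}\}\cong\mathbb G_m$, while $w$ generates $J_{i+1}=I$. The argument of Step 2 gives the ring $\varprojlim_rk[z^{\pm1},w]/(w^r)$. As $z^aw^b=s_{am_x+bm_y}$, its elements are uniquely the series $\sum a_ms_m$ over $m$ with $\langle m,v_{i+1}\rangle\ge0$, such that for every $r$ only finitely many $m$ with $\langle m,v_{i+1}\rangle<r$ have $a_m\ne0$.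

The restriction maps from $V_{[i]}$ and from $V_{[i+1]}$ are ring maps carrying $I$ to $I$, hence $I$-adically continuous, and they send $s_m$ to $s_m$. So they preserve the coefficients $a_m$.

**Step 4: gluing.** A global function is a collection of functions on the $V_{[i]}$ that agree on the $V_{[i]}\cap V_{[i+1]}$. By uniqueness of coefficients in Step 3, the coefficient families on all $V_{[i]}$ are one and the same family $(a_m)_{m\in M}$. It is supported where $\langle m,v_i\rangle\ge0$ for all $i$, i.e. on $S$. Conversely let $(a_m)_{m\in S}$ be arbitrary. By (3) only finitely many $m\in S$ have $\langle m,v_i\rangle<r$ or $\langle m,v_{i+1}\rangle<r$, so the finiteness condition on $V_{[i]}$ holds automatically. Products may be computed modulo each $I^r$, where the sums are finite, so $s_ms_{m'}=s_{m+m'}$ gives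
$$H^0(\widetilde{\mathfrak X},\mathcal O)=k[[S]]\quad\text{as rings.}\tag{10}$$

**Step 5: invariants.** The map $\gamma_*$ is $k$-linear, carries $I$ to $I$ and hence is continuous, and $\gamma_*s_m=s_{\gamma m}$. So it acts on (10) by $\sum a_ms_m\mapsto\sum a_ms_{\gamma m}$. With (6), $\widehat{\mathcal O}_{X,P}=k[[S]]^\gamma=R_k$. This proves Theorem 2, and with Section 5 it proves Theorem 1. $\blacksquare$

## 12. Classification, lifts over $W(k)$ and $\mathbb Z$, and quotients by groups of order prime to $p$

**Theorem 3.**

1. Over $k$, a cusp is determined up to formal isomorphism by the cyclic sequence $(b_0,\dots,b_{n-1})$ up to rotation and reversal, and conversely.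
2. $R_{W(k)}$ is a $p$-torsion-free, $p$-adically complete lift of $\widehat{\mathcal O}_{X,P}$ over $W(k)$ with a lift of Frobenius. The ring $R_{\mathbb Z}$ is $\mathbb Z$-torsion-free, $R_{\mathbb Z}/\ell=R_{\mathbb F_\ell}$ for every prime $\ell$, and it carries commuting ring endomorphisms $\psi_\ell$ ($\ell$ prime) with $\psi_\ell(f)\equiv f^\ell\bmod\ell$.
3. If a finite group $H$ with $p\nmid|H|$ acts by $k$-algebra automorphisms on $R=\widehat{\mathcal O}_{X,P}$, $X$ a cusp, then $\operatorname{Spec}R^H$ is $F$-liftable.

**Proof of part 1.** By Theorem 2 the completion is $R_k$, which depends only on $(b_0,\dots,b_{n-1})$; rotation and reversal merely relabel the components of $E$. Conversely, consider $\widehat Y=Y\times_X\operatorname{Spec}\widehat{\mathcal O}_{X,P}$. Since $X$ is excellent, $\operatorname{Spec}\widehat{\mathcal O}_{X,P}\to X$ is a regular morphism, so $\widehat Y$ is regular. It is proper over $\operatorname{Spec}\widehat{\mathcal O}_{X,P}$ and an isomorphism away from the closed point. The schemes $Y_r$ lie over nilpotent thickenings of $P$, so they are unchanged, and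 with them $E$, its nodes and the intersection numbers. Hence $\widehat Y$ contains no $(-1)$-curve over the closed point and is the minimal resolution. Minimal resolutions are unique, so the completion determines $E$ with its cyclic arrangement, up to rotation and reversal, and the numbers $b_i=2-E\cdot E_i$.

**Proof of part 2.** As a module $R_{W(k)}\cong\prod_{S/\gamma}W(k)$, which is $p$-torsion-free and $p$-adically complete with reduction $R_k\cong\widehat{\mathcal O}_{X,P}$. The map $\sum a_ms_m\mapsto\sum\sigma(a_m)s_{pm}$, with $\sigma$ the Frobenius of $W(k)$, is a ring endomorphism by Step 2 of Section 5 and lifts Frobenius by Step 3 there. Likewise $R_{\mathbb Z}\cong\prod_{S/\gamma}\mathbb Z$ is torsion-free with $R_{\mathbb Z}/\ell=R_{\mathbb F_\ell}$. Put $\psi_\ell(\sum a_ms_m)=\sum a_ms_{\ell m}$. The same Step 2, with $\ell$ in place of $p$, shows that it is a ring endomorphism. Since $\psi_\ell\psi_{\ell'}$ sends $s_m$ to $s_{\ell\ell'm}$, these commute. For the congruence, Step 3 with $\mathbb F_\ell$ in place of $k$ (where $a^\ell=a$) shows that every coefficient of $f^\ell-\psi_\ell(f)$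 is divisible by $\ell$. Its quotient by $\ell$ is again $\gamma$-invariant, so the difference lies in $\ell R_{\mathbb Z}$.

**Proof of part 3.** Since $|H|$ is invertible in $R$, averaging over $H$ shows that $\mathfrak aR\cap R^H=\mathfrak a$ for every ideal $\mathfrak a$ of $R^H$. So $R^H$ is Noetherian. It is also local, since an element of $R^H$ that is a unit in $R$ is a unit in $R^H$. The proof repeats Sections 7–11 with a larger group in place of $\gamma^{\mathbb Z}$.

**Step 1: the group $\Gamma$.** By uniqueness of the minimal resolution of $\operatorname{Spec}R$, $H$ acts on it, and hence on the completion of $Y$ along $E$, preserving $E$ and all $Y_r$. Let $h\in H$. It lifts to an automorphism of $\widetilde E$. Indeed $h$ lifts to the normalizations of the components, respecting the branch points and their pairing at nodes. Choose the image of $\widetilde E_0$ among the $\widetilde E_j$ lying over $h(E_0)$. The image of the marked point $\tilde q_0$ is one of the two nodes on $\widetilde E_j$, and $\widetilde E_1$ must go to the component on the other side of it; continuing across nodes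 in both directions, the lift is uniquely determined. A lift of the identity is an automorphism of $\widetilde E$ over $E$. Its graph is a connected subset of $\widetilde E\times_E\widetilde E=\coprod_j\widetilde E$ and a section, so it is the graph of some $\gamma^j$. Let $\Gamma$ be the group of pairs $(h,g)$ with $h\in H$ and $g$ a lift of $h|_E$ to $\widetilde E$. We have an extension
$$1\to\gamma^{\mathbb Z}\to\Gamma\to H\to1.$$
By topological invariance each $g$ extends uniquely to automorphisms of the $\widetilde X_r$ covering $h$ on $Y_r$: compare the étale $Y_r$-schemes $\widetilde X_r\to Y_r\xrightarrow{h}Y_r$ and $\widetilde X_r\to Y_r$. So $\Gamma$ acts $k$-linearly on $\widetilde{\mathfrak X}$, and by (6), $R^H=H^0(\widetilde{\mathfrak X},\mathcal O)^\Gamma$. From now on we write $g$ for an element of $\Gamma$.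

**Step 2: the action on $M$.** By construction $g$ maps $\widetilde E_i$ to $\widetilde E_{g(i)}$ with $g(i)=\pm i+\mathrm{const}$. It preserves $I$, hence the degrees $d_i$, so $b_{g(i)}=b_i$. The sequence $w_i=v_{g(i)}$ then satisfies $w_{i-1}+w_{i+1}=b_iw_i$, also when the sign is $-$, because the recurrence is symmetric. So there is $A_g\in GL_2(\mathbb Z)$ with $A_gv_i=v_{g(i)}$ for all $i$. Put $gm=m\circ A_g^{-1}$; this is an action of $\Gamma$ on $M$ with $gS=S$. Since $g_*J_i=J_{g(i)}$ and $\langle gm,v_{g(i)}\rangle=\langle m,v_i\rangle$, we get $g_*L_m=L_{gm}$.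

**Step 3: the obstruction is a cocycle.** Take multiplicative generators $s_m$ as in Step 1 of Section 10, and define $c_g\in\operatorname{Hom}(M,G)$ by $g_*s_m=c_g(gm)s_{gm}$. Put $(g\cdot t)(m)=g_*(t(g^{-1}m))$. Applying $g_*$ to $h_*s_m=c_h(hm)s_{hm}$, for $g,h\in\Gamma$, gives
$$c_{gh}=c_g\cdot(g\cdot c_h),$$
and replacing $s_m$ by $t(m)s_m$ changes $c_g$ to $c_g\cdot(g\cdot t)\cdot t^{-1}$, as in Section 10.

**Step 4: removing the $G_1$-part.** As $\Gamma$-modules, $\operatorname{Hom}(M,G)=\operatorname{Hom}(M,k^*)\times\operatorname{Hom}(M,G_1)$, and $\operatorname{Hom}(M,G_r/G_{r+1})=V_r$. Inflation–restriction gives the exact sequence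
$$0\to H^1(H,V_r^\gamma)\to H^1(\Gamma,V_r)\to H^1(\gamma^{\mathbb Z},V_r).$$
The last group is $V_r/(1-\gamma)V_r=0$ by Lemma 2. The first vanishes because $V_r^\gamma$ is a $k$-vector space on which $H$ acts linearly and $|H|$ is invertible in $k$. So $H^1(\Gamma,V_r)=0$ for all $r\ge1$. Suppose the $G_1$-component of $c$ has values in $\operatorname{Hom}(M,G_r)$. Its class in $V_r$ is a cocycle, hence a coboundary; lifting the element of $V_r$ that realizes this to $\operatorname{Hom}(M,G_r)$ ($M$ is free), we change the $s_m$ so that the component has values in $\operatorname{Hom}(M,G_{r+1})$. The infinite product of these changes converges as in Step 5 of Section 10, and afterwards $c_g\in\operatorname{Hom}(M,k^*)$ for all $g\in\Gamma$. The proof of (10) used only that the $s_m$ are multiplicative generators, so it still holds, and now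
$$g_*\Big(\sum a_ms_m\Big)=\sum a_m\,c_g(gm)\,s_{gm}.$$
We do not claim that $c_g$ itself can be made trivial; the constants are carried along instead.

**Step 5: lifting the action.** For $\Lambda=W_2(k)$ or $k$ let $[\cdot]:k^*\to\Lambda^*$ be the Teichmüller map (the identity for $\Lambda=k$). It is multiplicative and $\sigma([x])=[x]^p$. Let $g\in\Gamma$ act on $\Lambda[[S]]$ by $\sum a_ms_m\mapsto\sum a_m[c_g(gm)]s_{gm}$. Each $g$ acts by a ring automorphism because $c_g$ is a homomorphism. Elements of $\Gamma$ fix constants, so the cocycle relation reads $c_{gh}(ghm)=c_g(ghm)\,c_h(hm)$, which says that this is an action. It commutes with the map $\widetilde F$ of Section 5: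
$$\widetilde F(g(as_m))=\sigma(a)[c_g(gm)]^ps_{pgm}=\sigma(a)[c_g(g(pm))]s_{g(pm)}=g\,\widetilde F(as_m).$$
So $\widetilde F$ acts on $W_2(k)[[S]]^\Gamma$.

**Step 6: the invariants are flat and reduce correctly.** An element $\sum a_ms_m$ is invariant if and only if $a_{gm}=a_m[c_g(gm)]$ for all $g$ and $m$. So on the orbit of $m$ it is determined by $a_m$. For $g$ in the stabilizer $\Gamma_m$ we get the condition $([c_g(m)]-1)a_m=0$. Conversely, if these conditions hold, then $a_{gm}:=a_m[c_g(gm)]$ is well defined, since for $h\in\Gamma_m$ we have $c_{gh}(gm)=c_g(gm)c_h(m)$; and it is invariant by the cocycle relation. If $c_g(m)\ne1$ for some $g\in\Gamma_m$, then $[c_g(m)]-1$ is nonzero modulo $p$, hence a unit, and $a_m=0$. Otherwise $a_m$ is arbitrary. So $\Lambda[[S]]^\Gamma\cong\prod\Lambda$ over the orbits of the second kind, and this set of orbits is the same for $\Lambda=W_2(k)$ and $\Lambda=k$. Hence $W_2(k)[[S]]^\Gamma$ is flat over $W_2(k)$, its reduction modulo $p$ is $k[[S]]^\Gamma=R^H$, and by Step 3 of Section 5 $\widetilde F$ reduces to the Frobenius of $R^H$. $\blacksquare$
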